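# Slices, weakly open sets and diametral points: the DLD2P and the DD2P coincide

Throughout, $X$ is a real Banach space, $B=B_X$ is its closed unit ball, $S_X$ its unit sphere, $X^*$ its dual. We assume $X\neq\{0\}$; for $X=\{0\}$ the sphere is empty and both properties discussed below hold vacuously.

## 1. Slices, relatively weakly open sets, and points with far neighbors

**Definition (slice).** A slice of $B$ is a set
$$S(B,f,\alpha)=\{y\in B:\ f(y)>1-\alpha\},\qquad f\in S_{X^*},\ \alpha>0.$$

Since $\sup_B f=1$, slices are nonempty. If $f\in S_{X^*}$, $u\in B$ and $\delta>0$, then $\{y\in B: f(y)>f(u)-\delta\}$ is a slice containing $u$: take $\alpha=1-f(u)+\delta$, which is positive because $f(u)\le 1$. We shall use slices in this form.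

*Example.* In $\mathbb R^2$ with the sup norm, the functional $f(y)=\frac12(y_1+y_2)$ has norm $1$, and for small $\alpha$ the slice $S(B,f,\alpha)$ is the small triangle cut off at the corner $(1,1)$. The functional $f(y)=y_1$ gives vertical strips along the right edge of the square.

**Definition (relatively weakly open set).** A set $W\subseteq B$ is relatively weakly open if it is the intersection of $B$ with a weakly open subset of $X$. Concretely, for each $x\in W$ there are $\eta>0$ and finitely many functionals $f_1,\dots,f_n$, which we may scale to lie in $B_{X^*}$, such that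
$$\{y\in B:\ |f_j(y-x)|<\eta,\ j=1,\dots,n\}\subseteq W. \tag{1}$$

Every slice is relatively weakly open. The converse fails, and in a way that matters to us.

*Example.* In $\mathbb R^2$ with the sup norm let $x=(1,0)$ and $W=\{y\in B:|y_2|<\frac12\}$. Any slice containing $x$ contains one of the corners $(1,1)$, $(1,-1)$, because $x$ is their average and a functional that is at most $c$ at both corners is at most $c$ at $x$. Neither corner is in $W$. So $W$ is a weakly open set around $x$ that contains no slice around $x$.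

**Definition ($\Delta$-point, super $\Delta$-point).** A point $z\in S_X$ is a $\Delta$-point if for every slice $S$ of $B$ with $z\in S$ and every $\varepsilon>0$ there is $y\in S$ with $\|z-y\|>2-\varepsilon$. It is a super $\Delta$-point if the same holds for every relatively weakly open $W\subseteq B$ with $z\in W$ in place of $S$.

The number $2$ is the largest conceivable distance between two points of $B$.

*Example (no $\Delta$-points).* Let $X$ be a nonzero Hilbert space and $z\in S_X$. If $y$ lies in the slice $\{y\in B:\langle y,z\rangle>\frac12\}$, which contains $z$, then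
$$\|z-y\|^2=1-2\langle y,z\rangle+\|y\|^2<1-1+1=1 .$$
So $z$ is not a $\Delta$-point.

**Definition (DLD2P, DD2P).** $X$ has the diametral local diameter two property (DLD2P) if, given any slice $S$ of $B$, any $x\in S\cap S_X$ and any $\varepsilon>0$, there is $y\in S$ with $\|x-y\|>2-\varepsilon$. $X$ has the diametral diameter two property (DD2P) if, given any nonempty relatively weakly open $W\subseteq B$, any $x\in W\cap S_X$ and any $\varepsilon>0$, there is $y\in W$ with $\|x-y\|>2-\varepsilon$.

So the DLD2P says that every point of $S_X$ is a $\Delta$-point, and the DD2P says that every point of $S_X$ is a super $\Delta$-point.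

*Example (DLD2P).* $X=L_1[0,1]$ has the DLD2P. Let $x\in S_X$ lie in the slice given by $g\in L_\infty$, $\|g\|_\infty=1$, and $\alpha>0$. The set $\{|g|>1-\alpha\}$ has positive measure; choose in it a set $A$ of positive measure $|A|$ with $\int_A|x|<\varepsilon/2$. Put $y=\sigma\mathbf 1_A/|A|$, where $\sigma=1$ on $\{g\ge0\}$ and $\sigma=-1$ on $\{g<0\}$. Then $\|y\|=1$, and $\int gy$ is the average of $|g|$ over $A$, hence $>1-\alpha$, so $y$ is in the slice. Finally
$$\|x-y\|\ \ge\ \int_{[0,1]\setminus A}|x|+\int_A|y|-\int_A|x|\ =\ 2-2\int_A|x|\ >\ 2-\varepsilon .$$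

*Example (DD2P).* $L_1[0,1]$ even has the DD2P, but a single peak no longer suffices. Let $x\in W\cap S_X$, and let (1) hold with $f_j$ represented by $g_j\in L_\infty$. Choose simple functions $s_j$ with $\|g_j-s_j\|_\infty<\eta/3$, and a finite partition of $[0,1]$, up to a null set, into sets $A_i$ of positive measure on each of which every $s_j$ is constant and $x$ has constant sign. Choose $B_i\subseteq A_i$ of positive measure so small that $D=\bigcup_iB_i$ satisfies $\int_D|x|<\varepsilon/2$, and put
$$y=\sum_i\Big(\int_{A_i}x\Big)\frac{\mathbf 1_{B_i}}{|B_i|}.$$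
Since $x$ has constant sign on each $A_i$, we get $\|y\|=\sum_i\big|\int_{A_i}x\big|=\|x\|=1$. Since $\int_{A_i}y=\int_{A_i}x$, we have $\int s_j(y-x)=0$, and so $|\int g_j(y-x)|\le\frac\eta3\cdot2<\eta$; thus $y\in W$. As before, $\|x-y\|\ge 2-2\int_D|x|>2-\varepsilon$.

Because slices are relatively weakly open, the DD2P implies the DLD2P. We ask about the converse, a question from Abraham Rueda Zoca, "Weak operator Daugavet property and weakly open sets in tensor product spaces", arXiv:2407.21585 (2024):

> Are the DLD2P and the DD2P equivalent? That is, does every real Banach space with the DLD2P have the DD2P?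

The answer is yes, and it comes from a local statement.

**Theorem 1.** Let $x\in S_X$ and $\rho>0$ be such that every $z\in S_X$ with $\|z-x\|<\rho$ is a $\Delta$-point. Then $x$ is a super $\Delta$-point. In particular, DLD2P $\Rightarrow$ DD2P, so DLD2P $\Leftrightarrow$ DD2P.

One tool is used again and again. Hahn–Banach gives, for each $v\in X$, some $h\in S_{X^*}$ with $h(v)=\|v\|$. Apply this to $v=u-w$: if $u,w\in B$ and $\|u-w\|>2-\tau$, there is $h\in S_{X^*}$ with $h(u)-h(w)>2-\tau$. Since $h(w)\ge-1$ and $h(u)\le1$,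
$$h(u)>1-\tau\qquad\text{and}\qquad h(w)<-(1-\tau). \tag{2}$$
Conversely, if one $h\in S_{X^*}$ is almost $1$ at $u$ and almost $-1$ at $w$, then $\|u-w\|$ is almost $2$.

## 2. Averages of far points can return to $x$

A weak neighborhood of $x$ imposes several conditions, a slice only one. The natural first attempt is to pick points $y_1,\dots,y_N$ in various slices containing $x$, each almost at distance $2$ from $x$, in such a way that their average lies in $W$. The slices can be chosen so that the averages behave well against $f_1,\dots,f_n$. What breaks is the distance: being far from $x$ is not preserved by averages.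

In the sup-norm plane, let $x=(1,1)$, $y_1=(-1,1)$, $y_2=(1,-1)$. Both $y_i$ are at distance $2$ from $x$, but their midpoint $0$ is at distance $1$. The reason is visible in (2): the distance $\|x-y_1\|$ is witnessed by the first coordinate and $\|x-y_2\|$ by the second, and no single norm-one functional is near $1$ at $x$ and near $-1$ at both $y_1$ and $y_2$.

This is not a lack of care in choosing the $y_i$. If we only use that $x$ itself is a $\Delta$-point, the conclusion is false.

**Example 3 (a $\Delta$-point that is not a super $\Delta$-point).** On $X=L_1[0,1]\times L_1[0,1]$ consider the norm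
$$\|(a,b)\|=\max\Big\{\|a\|_1+\Big|\int b\Big|,\ \Big|\int a\Big|+\|b\|_1\Big\}.$$
It lies between $\max(\|a\|_1,\|b\|_1)$ and $\|a\|_1+\|b\|_1$, so it is equivalent to the usual norm and $X$ is a Banach space. Let $x=(\frac12\mathbf 1,\frac12\mathbf 1)$; then $\|x\|=\frac12+\frac12=1$.

*$x$ is a $\Delta$-point.* For $N\in\mathbb N$ let $u_i=N\mathbf 1_{[(i-1)/N,\,i/N]}$, $i\le N$. The $2N$ vectors $(u_i,0)$ and $(0,u_i)$ have norm $1$. Since $\sum_iu_i=N\mathbf 1$ almost everywhere, their average is $\frac1{2N}(N\mathbf 1,N\mathbf 1)=x$. So every slice containing $x$ contains one of them. Moreover $|\frac12-u_i|$ equals $N-\frac12$ on an interval of length $\frac1N$ and $\frac12$ elsewhere, so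
$$\|x-(u_i,0)\|\ \ge\ \|\tfrac12\mathbf 1-u_i\|_1+\tfrac12\ =\ \tfrac{N-1/2}{N}+\tfrac12\big(1-\tfrac1N\big)+\tfrac12\ =\ 2-\tfrac1N ,$$
and the same holds for $(0,u_i)$ by symmetry. As $N$ is arbitrary, $x$ is a $\Delta$-point.

*$x$ is not a super $\Delta$-point.* Let $0<\delta<\frac12$ and
$$W=\Big\{(a,b)\in B:\ \int a>\tfrac12-\delta,\ \int b>\tfrac12-\delta\Big\}.$$
The maps $(a,b)\mapsto\int a$ and $(a,b)\mapsto\int b$ are bounded functionals, so $W$ is relatively weakly open, and it contains $x$. Let $(a,b)\in W$. From $\|a\|_1+|\int b|\le1$ we get $\|a\|_1\le1-\int b<\frac12+\delta$, and likewise $\|b\|_1<\frac12+\delta$. Hence $\frac12-\delta<\int a\le\|a\|_1<\frac12+\delta$, so $|\int(\frac12\mathbf 1-a)|<\delta$; similarly $|\int(\frac12\mathbf 1-b)|<\delta$. Therefore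
$$\|x-(a,b)\|<\tfrac12+\big(\tfrac12+\delta\big)+\delta=1+2\delta<2 .$$

Here all $2N$ points $(u_i,0)$, $(0,u_i)$ are almost at distance $2$ from $x$, and their average is $x$ itself. So the neighborhood hypothesis in Theorem 1 cannot be dropped, and any proof must use the $\Delta$-condition at points other than $x$. The next section shows which ones.

## 3. One functional: a strip in two moves

Take the simplest weakly open set that is not a slice, a strip
$$W=\{y\in B:\ |f(y-x)|<\eta\},\qquad f\in S_{X^*},$$
with $x$ and $\rho$ as in Theorem 1, and let $\varepsilon>0$. We look for $y\in W$ with $\|x-y\|>2-\varepsilon$.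

A slice gives $y_1$ far from $x$ with $f(y_1)$ not much below $f(x)$. If $f(y_1)$ is not much above $f(x)$ either, we are done. If it is, we want a second point $y_2$ with $f(y_2)$ not much above $f(x)$, and then a point of the segment $[y_1,y_2]$ will lie in the strip. By Section 2 we need **one** functional witnessing that both $y_1$ and $y_2$ are far from $x$.

The device is to choose $y_2$ far not from $x$, but from the normalization of
$$z_1=x-\lambda y_1,\qquad \lambda>0\text{ small}.$$
Since $y_1$ is almost opposite to $x$, $\|z_1\|$ is almost $1+\lambda$. A functional $h\in S_{X^*}$ with $h(z_1)$ almost $1+\lambda$ has no choice: it must be almost $1$ at $x$ and almost $-1$ at $y_1$. If $y_2$ is almost at distance $2$ from $z_1/\|z_1\|$, then (2) gives an $h$ that almost norms $z_1$ and is almost $-1$ at $y_2$. That $h$ serves both points.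

The sup-norm plane shows this at work. With $x=(1,1)$ and $y_1=(-1,1)$, the normalization of $x-\lambda y_1=(1+\lambda,1-\lambda)$ is $x_1=\big(1,\frac{1-\lambda}{1+\lambda}\big)$, for $0<\lambda<1$. The bad point $y_2=(1,-1)$ has distance $1+\frac{1-\lambda}{1+\lambda}=2-\frac{2\lambda}{1+\lambda}$ from $x_1$. If we insist on distance $>2-\tau$ with $\tau\le\frac{2\lambda}{1+\lambda}$, it is rejected. So the tolerance $\tau$ must be small compared with $\lambda$.

Now the details. Choose $\delta\in(0,1)$ with $2\delta<\rho$ and $3\delta<\eta$, take $\lambda=\delta$, and then choose $\tau\in(0,1)$ with $8\tau/\delta<\varepsilon$.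

**First move.** The point $x$ is a $\Delta$-point in the slice $\{f>f(x)-\delta\}$, so there is $y_1\in B$ with $f(y_1)>f(x)-\delta$ and $\|x-y_1\|>2-\tau>2-\varepsilon$. If $f(y_1)<f(x)+\eta$, then $y_1\in W$ and we are done. So assume $f(y_1)\ge f(x)+\eta$. By (2) there is $h_0\in S_{X^*}$ with $h_0(x)>1-\tau$ and $h_0(y_1)<-(1-\tau)$, hence $z_1=x-\delta y_1$ satisfies
$$\|z_1\|\ge h_0(x)-\delta h_0(y_1)>(1-\tau)(1+\delta).$$

**Second move.** Let $x_1=z_1/\|z_1\|$. Since $\|z_1-x\|\le\delta$, also $\|x_1-z_1\|=\big|1-\|z_1\|\big|\le\delta$, so $\|x_1-x\|\le2\delta<\rho$ and $x_1$ is a $\Delta$-point. Use the slice $\{-f>-f(x_1)-\delta\}$: there is $y_2\in B$ with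
$$f(y_2)<f(x_1)+\delta\le f(x)+3\delta<f(x)+\eta,\qquad\|x_1-y_2\|>2-\tau .$$

**One functional for both.** By (2) there is $h\in S_{X^*}$ with $h(x_1)>1-\tau$ and $h(y_2)<-1+\tau$. Then $h(x)-\delta h(y_1)=h(z_1)=\|z_1\|h(x_1)>(1-\tau)^2(1+\delta)$, which rearranges to
$$\big(1-h(x)\big)+\delta\big(1+h(y_1)\big)<\big(1-(1-\tau)^2\big)(1+\delta)\le2\tau(1+\delta)<4\tau .$$
Both summands are nonnegative, so $h(x)>1-4\tau$ and $h(y_1)<-1+4\tau/\delta$. Hence $h<-1+4\tau/\delta$ on the whole segment $[y_1,y_2]$, and every $y$ in it satisfies $\|x-y\|\ge h(x)-h(y)>2-4\tau-4\tau/\delta\ge2-8\tau/\delta>2-\varepsilon$.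

**Landing in the strip.** If $f(y_2)>f(x)-\eta$, then $y_2\in W$. Otherwise $f(y_2)\le f(x)-\eta$ while $f(y_1)\ge f(x)+\eta$, so some $y\in[y_1,y_2]$ has $f(y)=f(x)$, and $y\in W$. The strip is done.

With $n\ge2$ functionals the last step is lost: the image of a segment in $\mathbb R^n$ can miss the target. But nothing limits us to two moves. We can repeat the trick with $x-\lambda(y_1+\dots+y_k)$, keeping one witness $h$ for all the $y_i$, and use the freedom in the slices to steer the average of the $y_i$.

## 4. Many moves, with the average steered into $W$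

Here is the steering principle. Let $v_i=(f_j(y_i-x))_{j\le n}\in\mathbb R^n$ be the error vector of $y_i$, and $s_k=v_1+\dots+v_k$. We need $s_N/N$ to be small. From
$$|s_{k+1}|^2=|s_k|^2+2\langle s_k,v_{k+1}\rangle+|v_{k+1}|^2$$
we see that if $\langle s_k,v_{k+1}\rangle\le0$ at every step, then $|s_N|^2$ grows at most linearly in $N$, so $|s_N/N|^2=O(1/N)$. And $\langle s_k,v_{k+1}\rangle$ is the value at $y_{k+1}-x$ of **one** functional, so the condition on it is a slice condition, which is all that the hypothesis lets us impose. Since the slice has to contain $x_k$ rather than $x$, we get "$\le$ small" instead of "$\le0$"; the computation absorbs that.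

**Proof of Theorem 1.** Let $W$ be relatively weakly open in $B$ with $x\in W$, let $\varepsilon>0$, and fix $\eta>0$ and $f_1,\dots,f_n\in B_{X^*}$ as in (1).

**Step 1: the parameters.** The purpose is to fix the order of smallness. Choose in turn

* $\delta\in(0,1)$ with $2\delta<\rho$ and $6\delta n<\eta^2/2$ (the total displacement from $x$);
* $N\in\mathbb N$ with $4n/N<\eta^2/2$ (the number of moves), and put $\lambda=\delta/N$;
* $\tau\in(0,1)$ such that $\nu:=1-(1-\tau)^N$ satisfies $\nu(1+\delta)(1+1/\delta)<\varepsilon$ (the tolerance at each move).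

The last choice is possible because $N$ and $\delta$ are already fixed and $\nu\to0$ as $\tau\to0$. As in the plane example, $\tau$ comes last since it must be small compared with the displacement.

**Step 2: the construction.** The purpose is to choose $y_1,\dots,y_N\in B$ one at a time. For $0\le k\le N$ put
$$z_k=x-\lambda\sum_{i\le k}y_i,\qquad v_i=\big(f_j(y_i-x)\big)_{j=1}^n\in\mathbb R^n,\qquad s_k=\sum_{i\le k}v_i ,$$
so $z_0=x$ and $s_0=0$. Let $|\cdot|$ and $\langle\cdot,\cdot\rangle$ be the Euclidean norm and inner product on $\mathbb R^n$. Each coordinate of $v_i$ is at most $\|y_i-x\|\le2$ in absolute value, so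
$$|v_i|\le2\sqrt n,\qquad|s_k|\le2\sqrt n\,k. \tag{3}$$

Suppose $y_1,\dots,y_k$ have been chosen, $0\le k<N$. First, $\|z_k-x\|\le k\lambda\le\delta$, so $\big|\|z_k\|-1\big|\le\delta<1$ and $z_k\ne0$. Put $x_k=z_k/\|z_k\|\in S_X$. Then $\|x_k-z_k\|=\big|1-\|z_k\|\big|\le\delta$, and
$$\|x_k-x\|\le\|x_k-z_k\|+\|z_k-x\|\le2\delta<\rho . \tag{4}$$
So $x_k$ is a $\Delta$-point. This is where the hypothesis on a neighborhood of $x$ enters.

Next, the slice. Let $F=-\sum_{j}(s_k)_jf_j\in X^*$. Then, by Cauchy–Schwarz,
$$\|F\|\le\sum_j|(s_k)_j|\le\sqrt n\,|s_k|. \tag{5}$$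
If $F\ne0$ put $f=F/\|F\|$; if $F=0$ (for instance when $k=0$) let $f\in S_{X^*}$ be arbitrary. The set $\{y\in B:f(y)>f(x_k)-\delta\}$ is a slice containing $x_k$. Since $x_k$ is a $\Delta$-point, this slice contains some $y_{k+1}$ with $\|x_k-y_{k+1}\|>2-\tau$. By (4), $f(x_k)\ge f(x)-2\delta$. So
$$f(y_{k+1})>f(x_k)-\delta\ge f(x)-3\delta,\qquad\|x_k-y_{k+1}\|>2-\tau . \tag{6}$$

Put $y=\frac1N\sum_{i\le N}y_i$. It is in $B$, and $z_N=x-\lambda Ny=x-\delta y$. It remains to check that $y$ is far from $x$ and that it lies in $W$.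

**Step 3: the norm of $z_N$ is almost as large as possible.** The purpose is to show $\|z_N\|\ge(1-\nu)(1+\delta)$. Let $0\le k<N$. By (6) and (2) there is $h\in S_{X^*}$ with $h(x_k)>1-\tau$ and $h(y_{k+1})<-(1-\tau)$. Since $z_{k+1}=z_k-\lambda y_{k+1}$ and $h(z_k)=\|z_k\|h(x_k)$,
$$\|z_{k+1}\|\ge h(z_k)-\lambda h(y_{k+1})\ge(1-\tau)\big(\|z_k\|+\lambda\big).$$
We claim $\|z_k\|\ge(1-\tau)^k(1+k\lambda)$ for $0\le k\le N$. For $k=0$ this is $\|x\|=1$. If it holds for $k<N$, then, using $(1-\tau)\lambda\ge(1-\tau)^{k+1}\lambda$,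
$$\|z_{k+1}\|\ge(1-\tau)^{k+1}(1+k\lambda)+(1-\tau)\lambda\ge(1-\tau)^{k+1}\big(1+(k+1)\lambda\big).$$
For $k=N$ we get $\|z_N\|\ge(1-\tau)^N(1+N\lambda)=(1-\nu)(1+\delta)$.

**Step 4: $y$ is far from $x$.** The purpose is to extract one functional from the estimate in Step 3. Choose $h\in S_{X^*}$ with $h(z_N)=\|z_N\|$. Then $h(x)-\delta h(y)\ge(1-\nu)(1+\delta)$, that is,
$$\big(1-h(x)\big)+\delta\big(1+h(y)\big)\le\nu(1+\delta).$$
Both summands are nonnegative since $x,y\in B$. Hence $1-h(x)\le\nu(1+\delta)$ and $1+h(y)\le\nu(1+\delta)/\delta$, and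
$$\|x-y\|\ge h(x)-h(y)=2-\big(1-h(x)\big)-\big(1+h(y)\big)\ge2-\nu(1+\delta)\Big(1+\frac1\delta\Big)>2-\varepsilon .$$

**Step 5: $y$ lies in $W$.** The purpose is to bound $s_N/N$, the error vector of $y$. Let $0\le k<N$ and let $F$ be the functional used at that stage. By definition $\langle s_k,v_{k+1}\rangle=\sum_j(s_k)_jf_j(y_{k+1}-x)=-F(y_{k+1}-x)$. If $F=0$ this is $0$. If $F\neq0$, then (6) gives $F(y_{k+1}-x)=\|F\|\big(f(y_{k+1})-f(x)\big)\ge-3\delta\|F\|$. In both cases, by (5) and (3),
$$\langle s_k,v_{k+1}\rangle\le3\delta\|F\|\le3\delta\sqrt n\,|s_k|\le6\delta nk .$$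
Therefore
$$|s_{k+1}|^2=|s_k|^2+2\langle s_k,v_{k+1}\rangle+|v_{k+1}|^2\le|s_k|^2+12\delta nk+4n .$$
Summing over $k=0,\dots,N-1$, with $s_0=0$ and $\sum_{k<N}k=\frac{N(N-1)}2\le\frac{N^2}2$,
$$|s_N|^2\le6\delta nN^2+4nN .$$
Since $(f_j(y-x))_j=s_N/N$,
$$\big|(f_j(y-x))_j\big|^2\le6\delta n+\frac{4n}N<\eta^2 .$$
So $|f_j(y-x)|<\eta$ for every $j$, and $y\in W$ by (1).

Steps 4 and 5 together show that $x$ is a super $\Delta$-point. If $X$ has the DLD2P, the hypothesis of the theorem holds at every $x\in S_X$, with any $\rho>0$, so $X$ has the DD2P. The converse was noted in Section 1. $\blacksquare$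

Together with Example 3: "$\Delta$-point $\Rightarrow$ super $\Delta$-point" fails for a single point, but it holds at every interior point, relative to $S_X$, of the set of $\Delta$-points.

## 5. Points inside the ball, compact operators and rank-one projections

Theorem 1 closes a circle of equivalent conditions. A rank-one projection is a bounded operator $P$ with $P^2=P$ and one-dimensional range; it has the form $Pz=\varphi(z)x$ with $\varphi\in X^*$ and $\varphi(x)=1$. For example, on $L_1[0,1]$ the operator $Pz=(\int z)\mathbf 1$ is one.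

**Theorem 2.** For a Banach space $X\ne\{0\}$ the following are equivalent.

* (a) $X$ has the DLD2P.
* (b) $X$ has the DD2P.
* (c) For every relatively weakly open $W\subseteq B$ and every $x\in W$ (not only $x\in S_X$), $\ \sup_{y\in W}\|x-y\|=1+\|x\|$.
* (d) $\|I-T\|\ge1+\lambda$ for every compact operator $T:X\to X$ having an eigenvalue $\lambda\ge0$.
* (e) $\|I-P\|\ge2$ for every rank-one projection $P$.

The equivalence of (a) and (e) is due to Ivakhno and Kadets; we prove it here as well. The plan is (a) $\Rightarrow$ (b) $\Leftrightarrow$ (c), and (b) $\Rightarrow$ (d) $\Rightarrow$ (e) $\Rightarrow$ (a).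

**Proof.** **(a) $\Rightarrow$ (b).** This is Theorem 1.

**(b) $\Rightarrow$ (c): transport a far point from the sphere to the interior.** The inequality $\le$ is the triangle inequality. For $\ge$, let $x\in W$, choose $\eta$ and $f_1,\dots,f_n\in B_{X^*}$ as in (1), and let $\varepsilon>0$. Let $u=x/\|x\|$, or any $u\in S_X$ if $x=0$; in both cases $x=\|x\|u$. Apply (b) at $u$ to the weak neighborhood with the same $f_j$ and $\eta$: there is $y'\in B$ with $|f_j(y'-u)|<\eta$ for all $j$ and $\|u-y'\|>2-\varepsilon$. Put $t=\frac{1+\|x\|}2\le1$ and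
$$y=x+t(y'-u)=-\tfrac{1-\|x\|}2\,u+\tfrac{1+\|x\|}2\,y' ,$$
where the second form uses $\|x\|-t=-\frac{1-\|x\|}2$. It gives $\|y\|\le\frac{1-\|x\|}2+\frac{1+\|x\|}2=1$. The first form gives $|f_j(y-x)|=t|f_j(y'-u)|<\eta$, so $y\in W$, and
$$\|x-y\|=t\|u-y'\|>(1+\|x\|)\big(1-\tfrac\varepsilon2\big).$$
Let $\varepsilon\to0$.

**(c) $\Rightarrow$ (b).** Take $x\in S_X$ in (c): the supremum is $2$, so some $y\in W$ has $\|x-y\|>2-\varepsilon$.

**(b) $\Rightarrow$ (d): a compact operator is almost constant on a suitable weakly open set.** Let $Tx=\lambda x$ with $x\in S_X$, $\lambda\ge0$, and let $0<\varepsilon<1$. Recall that the compact operator $T$ is weak-to-norm continuous on $B$: it is weak-to-weak continuous, and on the norm-compact set $\overline{T(B)}$ the weak and norm topologies coincide. So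
$$W=\{y\in B:\ \|Ty-\lambda x\|<\varepsilon\}$$
is relatively weakly open, and it contains $x$. By (b) there is $y\in W$ with $\|x-y\|>2-\varepsilon$, and by (2) there is $h\in S_{X^*}$ with $h(x)>1-\varepsilon$ and $h(y)<-(1-\varepsilon)$. Hence
$$\|(I-T)y\|\ge\|y-\lambda x\|-\|Ty-\lambda x\|\ge\lambda h(x)-h(y)-\varepsilon\ge(1-\varepsilon)\lambda+1-2\varepsilon ,$$
where $\lambda\ge0$ is used in the last inequality. Since $\|y\|\le1$, the left side is at most $\|I-T\|$. Let $\varepsilon\to0$.

**(d) $\Rightarrow$ (e).** A rank-one projection is compact and has eigenvalue $1$.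

**(e) $\Rightarrow$ (a): tilt the slice functional so that the projection lands near $x$.** Let $x\in S_X$, $f\in S_{X^*}$, $f(x)>1-\alpha$, and $\varepsilon>0$. The obvious projection $z\mapsto\frac{f(z)}{f(x)}x$ is not good enough: $f(x)$ may be $0$ or negative, and when it is positive but well below $1$ the multiple of $x$ that appears may be well above $1$. Adding a large multiple of a functional that norms $x$ cures both defects.

Take $g\in S_{X^*}$ with $g(x)=1$. For $t>1$ put $f_t=f+tg$, so $f_t(x)=f(x)+t>0$ and $\|f_t\|\le1+t$. Fix $t>1$ so large that $\frac{1-f(x)}{f(x)+t}<\frac\varepsilon3$. Then choose $\tau\in(0,1)$ with $\tau<\frac\varepsilon3$ and $f(x)-\tau\big(f(x)+t\big)>1-\alpha$; this is possible since $f(x)>1-\alpha$.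

The operator $Pz=\frac{f_t(z)}{f_t(x)}x$ is a rank-one projection. By (e) there is $z\in B$ with $\|z-Pz\|>2-\tau$. Replacing $z$ by $-z$ if necessary, we may assume $r:=f_t(z)/f_t(x)\ge0$. Thus $\|z-rx\|>2-\tau$. Now $1+r\ge\|z-rx\|>2-\tau$, so $r>1-\tau$. This means $f(z)+tg(z)>(1-\tau)(f(x)+t)$, and since $g(z)\le1$,
$$f(z)>(1-\tau)\big(f(x)+t\big)-t=f(x)-\tau\big(f(x)+t\big)>1-\alpha .$$
So $z\in S(B,f,\alpha)$. On the other side,
$$r\le\frac{\|f_t\|}{f_t(x)}\le\frac{1+t}{f(x)+t}=1+\frac{1-f(x)}{f(x)+t}<1+\frac\varepsilon3 ,$$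
and $r>1-\tau>1-\frac\varepsilon3$, so $|r-1|<\frac\varepsilon3$. Hence
$$\|z-x\|\ge\|z-rx\|-|r-1|>2-\tau-\frac\varepsilon3>2-\varepsilon .$$
This is the DLD2P. $\blacksquare$

Three remarks on the statement. The value in (c) is the largest possible, since $\|x-y\|\le1+\|x\|$ for all $y\in B$. In (d), when (a)–(e) hold and $\lambda=\|T\|$, the bound is attained, because $\|I-T\|\le1+\|T\|=1+\lambda$. Finally, a nonzero finite-rank projection is compact with eigenvalue $1$, so (e) $\Rightarrow$ (d) shows that $\|I-P\|\ge2$ holds for every nonzero finite-rank projection $P$ as soon as it holds for the rank-one projections.
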